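# Rounding the values of a sequence: a Schur space with an integer-net basis

Scalars are real. The norm on $\mathbb R^m$ and on $\ell_\infty=\ell_\infty(\mathbb N)$ is the sup norm. For a sequence $x$ (finite of length at least $m$, or infinite), $\pi_m x=(x(1),\dots,x(m))$.

## 1. Sequences that continue themselves

Suppose that for every $j\ge 2$ we are given a rule that computes the $j$-th term of a sequence from the first $j-1$ terms, and that this rule is linear. Then any $m$ prescribed terms extend to an infinite sequence: keep the prescribed terms and apply the rules from $j=m+1$ on.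

**Definition (triangular system).** For each $j\ge2$ let $c_j^*$ be a linear functional on $\mathbb R^{j-1}$. For $u\in\mathbb R^m$ let $J_mu\in\mathbb R^{\mathbb N}$ be the unique sequence $x$ with
$$x(j)=u(j)\quad(j\le m),\qquad x(j)=c_j^*(\pi_{j-1}x)\quad(j>m).$$
The system is *$\lambda$-bounded* if $\|J_mu\|_\infty\le\lambda\|u\|$ for all $m$ and all $u\in\mathbb R^m$.

Each $J_m$ is linear, and $\|J_mu\|\ge\|u\|$. If $m\le n$ and $x=J_mu$, then $x$ obeys the rules at every $j>n$, so it is the extension of its own first $n$ terms. Thus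
$$J_n\pi_nJ_m=J_m\qquad(m\le n).\tag{1}$$

For a $\lambda$-bounded system put
$$d_m=J_m(0,\dots,0,1)\in\ell_\infty,\qquad X=\overline{\mathrm{span}}\,(d_m)_{m\ge1}\subset\ell_\infty .$$
So $d_m(l)=0$ for $l<m$ and $d_m(m)=1$, while after the place $m$ the rules take over.

Three examples.

* All $c_j^*=0$. Then $J_mu=(u,0,0,\dots)$, $\lambda=1$, $d_m$ is the $m$-th unit vector, and $X=c_0$.
* $c_j^*(u)=u(j-1)$. Then $J_mu=(u(1),\dots,u(m),u(m),u(m),\dots)$, so $\lambda=1$, and $d_m=\mathbf 1_{[m,\infty)}$. Since $d_m-d_{m+1}$ is the $m$-th unit vector and $d_1$ is the constant $1$, $X$ is the space $c$ of convergent sequences. Here $\|\sum a_id_i\|=\sup_n|\sum_{i\le n}a_i|$, and $(d_m)$ is called the summing basis.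
* $c_j^*(u)=2u(j-1)$. Then $J_1(1)=(1,2,4,\dots)$, and the system is not $\lambda$-bounded for any $\lambda$.

So the rules are free parameters, subject to one constraint: the extensions must stay bounded. We shall use this freedom in two ways. Every bounded system, whatever its rules, comes with a net made of integer combinations of the $d_m$. And the rules can be chosen so that $X$ has very few weakly null sequences.

## 2. Integer nets and copies of $c_0$

Let $X$ be a separable infinite-dimensional Banach space. A *dictionary* is a sequence $(e_i)$ with dense linear span. It is *semi-normalized* if $0<\inf\|e_i\|\le\sup\|e_i\|<\infty$. For $\delta>0$ set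
$$\mathcal F_\delta((e_i))=\Big\{\sum_{i\in E}k_i\delta\,e_i:\ k_i\in\mathbb Z,\ E\subset\mathbb N\text{ finite}\Big\}.$$

**Definition (NQP).** A semi-normalized dictionary $(e_i)$ has the *NQP* if for every $\varepsilon>0$ there is $\delta>0$ such that $\mathcal F_\delta((e_i))$ is an $\varepsilon$-net for $X$: for each $x\in X$ there is $y\in\mathcal F_\delta((e_i))$ with $\|x-y\|\le\varepsilon$. No condition is imposed on the support of $y$. An *NQP basis* is a semi-normalized Schauder basis with the NQP.

Since $\mathcal F_\delta=\delta\mathcal F_1$, the set $\mathcal F_\delta$ is an $\varepsilon$-net exactly when $\mathcal F_1$ is an $\varepsilon/\delta$-net. Hence the NQP holds if and only if $\mathcal F_1$ is an $R$-net for some $R<\infty$. Being an NQP basis is preserved by isomorphisms: if $T:X\to Y$ is an onto isomorphism, then $(Te_i)$ is a semi-normalized basis, $\mathcal F_1((Te_i))=T\mathcal F_1((e_i))$, and this is a $\|T\|R$-net.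

Let us try the unit vector bases. In $c_0$, take a finitely supported $x$ and round each coordinate to a nearest integer. The error has norm at most $\frac12$, so by density $\mathcal F_1$ is an $r$-net for each $r>\frac12$, and the NQP holds. In $\ell_p$ with $1\le p<\infty$, let $x=\frac12\sum_{i\le n}e_i$. Every $y\in\mathcal F_1$ differs from $x$ by at least $\frac12$ in each of the first $n$ coordinates, so $\|x-y\|\ge\frac12n^{1/p}$, and the NQP fails.

These cases suggest that integer nets have something to do with $c_0$. We write $c_0\hookrightarrow X$ when $X$ contains a subspace isomorphic to $c_0$. The paper of S. J. Dilworth, E. Odell, Th. Schlumprecht and Andras Zsak, "Coefficient Quantization in Banach Spaces" (arXiv:math/0606317, 2006), is the source of this problem: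

*If $X$ has an NQP basis, must $c_0\hookrightarrow X$?*

The answer is no, in a strong form. A Banach space has the *Schur property* if every weakly convergent sequence in it converges in norm; equivalently, every weakly null sequence is norm null. The classical example is $\ell_1$. The space $c_0$ fails it, because its unit vector basis is weakly null. The property passes to subspaces, so a Schur space contains no copy of $c_0$.

**Theorem 1.** For every $\lambda>1$ there is an infinite-dimensional separable Banach space $X$ with a Schauder basis $(d_i)$ such that: $1\le\|d_i\|\le\lambda$; the basis constant is $\le\lambda$; $\mathcal F_\delta((d_i))$ is an $\varepsilon$-net whenever $\lambda\delta/2<\varepsilon$ (so $(d_i)$ is an NQP basis); and $X$ has the Schur property. In particular $c_0\not\hookrightarrow X$.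

**Theorem 2.**

(a) If a Schauder basis $(e_i)$ has basis constant $\le K$ and $\|e_1\|\ge1$, and $\mathcal F_1((e_i))$ is an $r$-net, then $r\ge\frac1{2K}$. In Theorem 1, $K\le\lambda$ and every $r>\lambda/2$ works. So as $\lambda\downarrow1$ both the basis constant $1$ and the optimal net constant $\frac12$ are approached by spaces with no copy of $c_0$.

(b) Every infinite-dimensional separable $\mathcal L_\infty$-space has an NQP basis.

(c) Every separable infinite-dimensional Banach space $Z$ embeds isometrically into a space $Y$ with an NQP basis such that $c_0\hookrightarrow Y$ if and only if $c_0\hookrightarrow Z$.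

(d) If $X$ has an NQP basis $(e_i)$, then every subsequence of $(e_i^*)$ has a further subsequence equivalent to the unit vector basis of $\ell_1$. Consequently $c_0$ is a quotient of $X$. Moreover $X$ contains the spaces $\ell_\infty^n$ uniformly (that is, $X$ has no finite cotype).

Here $e_i^*$ are the biorthogonal functionals of the basis. The remaining notions are recalled where they are used. Sections 3–5 prove Theorem 1, Section 6 draws two consequences, and Sections 7–11 prove Theorem 2.

## 3. Round values, not coefficients

How does one find an integer combination near $x=\sum a_id_i$? The first thing to try is what worked in $c_0$: replace each $a_i$ by a nearest integer. For the summing basis this fails. Let $x=\sum_{i\le n}0.4\,d_i$. All coefficients round to $0$, and the error is $\|x\|=0.4\,n$. The coefficient errors are at most $\frac12$ each, but they add up, and no bound on the single errors controls the norm of the sum.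

In the same example, look at the values $x(j)=0.4\,j$, $j\le n$, instead of the coefficients. We can choose integers $k_1,k_2,\dots$ one after another so that the partial sum $k_1+\dots+k_j$ is a nearest integer to $0.4\,j$. For $n=5$ the values $0.4,\,0.8,\,1.2,\,1.6,\,2$ round to $0,1,1,2,2$, so $(k_i)=(0,1,0,1,0)$. Now every value of $x-\sum k_id_i$ is at most $\frac12$ in absolute value. The choice of $k_j$ corrects the errors left by $k_1,\dots,k_{j-1}$. This needs only that $d_j(j)=1$ and that later $d_i$ do not disturb the place $j$; both hold in every triangular system. Boundedness then controls the places where we did not round.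

**Proposition A.** For a $\lambda$-bounded system, $(d_m)$ is a Schauder basis of $X$ with basis constant $\le\lambda$ and $1\le\|d_m\|\le\lambda$. Moreover $\mathcal F_\delta((d_m))$ is an $\varepsilon$-net for $X$ whenever $\lambda\delta/2<\varepsilon$. So $(d_m)$ is an NQP basis.

**Step 1: the finite-dimensional pieces.** We identify $\mathrm{span}(d_1,\dots,d_m)$. From $d_m(m)=1$ and $d_m=J_m(0,\dots,0,1)$ we get $1\le\|d_m\|\le\lambda$. For $i\le m$, (1) gives $d_i=J_m\pi_md_i\in J_m(\mathbb R^m)$. The vectors $d_1,\dots,d_m$ are linearly independent, because the matrix $(d_i(j))_{i,j\le m}$ is triangular with ones on the diagonal. As $\dim J_m(\mathbb R^m)\le m$,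
$$\mathrm{span}(d_1,\dots,d_m)=J_m(\mathbb R^m).\tag{2}$$
In particular each $x\in\mathrm{span}(d_1,\dots,d_m)$ satisfies $x=J_m\pi_mx$, and therefore
$$\|x\|\le\lambda\max_{j\le m}|x(j)|.\tag{3}$$

**Step 2: the basis projections.** We show that $(d_m)$ is a basis with constant $\le\lambda$. Let $P_m=J_m\pi_m|_X$. Then $\|P_m\|\le\lambda$. For $j\le m$ we have $P_md_j=d_j$ by (1). For $j>m$ we have $\pi_md_j=0$, so $P_md_j=0$. Thus $P_m$ maps into $\mathrm{span}(d_1,\dots,d_m)\subset X$ and acts on $\mathrm{span}(d_i)$ as the $m$-th partial sum operator. The $d_i$ are nonzero with dense span in $X$, and the partial sum operators are bounded by $\lambda$. This is the standard criterion for a Schauder basis with basis constant $\le\lambda$.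

**Step 3: rounding.** We approximate $x\in\mathrm{span}(d_1,\dots,d_m)$ by an element of $\mathcal F_1$. Choose $k_1,\dots,k_m\in\mathbb Z$ recursively: with $g_{j-1}=\sum_{i<j}k_id_i$ already chosen, pick $k_j$ with
$$|x(j)-g_{j-1}(j)-k_j|\le\tfrac12 .$$
Let $g=g_m=\sum_{i\le m}k_id_i$. Since $d_j(j)=1$ and $d_i(j)=0$ for $i>j$, we have $g(j)=g_{j-1}(j)+k_j$. So $|(x-g)(j)|\le\frac12$ for all $j\le m$. As $x-g\in\mathrm{span}(d_1,\dots,d_m)$, (3) gives $\|x-g\|\le\lambda/2$.

**Step 4: scaling and density.** We pass to all $\delta$ and all $x\in X$. Applying Step 3 to $x/\delta$, every $x\in\mathrm{span}(d_i)$ lies within $\lambda\delta/2$ of $\mathcal F_\delta$. If $\varepsilon>\lambda\delta/2$ and $x\in X$, choose $x'\in\mathrm{span}(d_i)$ with $\|x-x'\|\le\varepsilon-\lambda\delta/2$. Then $x$ is within $\varepsilon$ of $\mathcal F_\delta$. $\square$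

Both bounded systems of Section 1 give spaces that contain $c_0$. It remains to find rules that keep the system bounded and destroy every copy of $c_0$.

## 4. Rules that add up disjoint blocks

To be far from $c_0$, we want norms of successive blocks to add, as in $\ell_1$. So we want places $\gamma$ where the value of a sum $s+y$ is comparable to $|s(\sigma)|+|y(\tau)|$, for given earlier places $\sigma,\tau$, where $s$ is the old part and $y$ is the new block. Signs can be arranged by providing all sign choices.

The simplest rule of this type is $c_\gamma^*(x)=\epsilon\,x(\sigma)+\epsilon' b\,x(\tau)$ with a small $b>0$, one place $\gamma$ for every choice of earlier $\sigma,\tau$ and signs. It is not bounded. Start with $u=(1)\in\mathbb R^1$ and $\sigma=\tau=1$, $\epsilon=\epsilon'=1$: some place $\gamma_2$ has value $1+b$. With $\sigma=\tau=\gamma_2$, some later place $\gamma_3$ has value $(1+b)^2$, and so on. So $\|J_1(1)\|_\infty=\infty$ however small $b$ is. The trouble is that a rule adds something even to a sequence in which nothing new has happened.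

The remedy is to let the second term see only the part of $x$ that is new after a certain place $p$. The natural measure of "new" is $x-J_p\pi_px$, the difference between $x$ and the sequence that its first $p$ terms would have generated. This difference vanishes for a sequence determined by its first $p$ terms.

**The construction.** Fix $\lambda>1$ and let
$$b=\tfrac12\Big(1-\frac1\lambda\Big)\in(0,\tfrac12),\qquad\text{so that}\qquad 1+2b\lambda=\lambda .$$
Let $p_1=1$. Suppose that $p_n$ and $c_j^*$ for $2\le j\le p_n$ are given. Let $T_n$ be the set of all tuples $(k,\sigma,\tau,\epsilon,\epsilon')$ with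
$$1\le k\le n,\quad1\le\sigma\le p_k,\quad1\le\tau\le p_n,\quad\epsilon,\epsilon'\in\{1,-1\}.$$
It is finite and nonempty. Put $p_{n+1}=p_n+|T_n|$ and fix a bijection $\{p_n+1,\dots,p_{n+1}\}\to T_n$. If $\gamma\mapsto(k,\sigma,\tau,\epsilon,\epsilon')$, define
$$c_\gamma^*(x)=\epsilon\,x(\sigma)+\epsilon' b\,\big(x(\tau)-(J_{p_k}\pi_{p_k}x)(\tau)\big).\tag{4}$$
This is a legitimate linear functional on $\mathbb R^{\gamma-1}$: we have $\sigma,\tau\le p_n<\gamma$, and the value of $J_{p_k}\pi_{p_k}x$ at $\tau\le p_n$ uses only the rules $c_j^*$ with $j\le p_n$, which are already defined.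

**The first places by hand.** The set $T_1$ has four elements $(1,1,1,\epsilon,\epsilon')$, so $p_2=5$. For these, $(J_1\pi_1x)(1)=x(1)$, so the rule is $c_\gamma^*(x)=\epsilon\,x(1)$. Let the place $2$ correspond to $\epsilon=\epsilon'=1$. The set $T_2$ has $20$ tuples with $k=1$ and $100$ with $k=2$, so $p_3=125$. Among the new places are those of the tuples $(1,1,2,\epsilon,\epsilon')$. Since $(J_1\pi_1x)(2)=x(1)$, their rule is $c_\gamma^*(x)=\epsilon\,x(1)+\epsilon' b\,(x(2)-x(1))$. For $x=a_1d_1+a_2d_2$ we have $x(1)=a_1$ and $x(2)=a_1+a_2$, and $x$ obeys the rules after the place $2$. So $x(\gamma)=\epsilon a_1+\epsilon' b\,a_2$, and a suitable choice of signs gives $\|a_1d_1+a_2d_2\|\ge|a_1|+b|a_2|$.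

**Claim.** The system (4) is $\lambda$-bounded.

The proof is an induction on $j$ for the statement

$H(j)$: for all $m$ and all $u\in\mathbb R^m$ with $\|u\|\le1$, $|(J_mu)(l)|\le\lambda$ for $l\le j$.

Note that $H(j)$ speaks about all starting lengths $m$ at once; this is needed below.

**Start.** For every $m\ge1$ we have $(J_mu)(1)=u(1)$, so $H(1)$ holds.

**Inductive step.** Let $j\ge2$, assume $H(j-1)$, and let $x=J_mu$ with $u\in\mathbb R^m$, $\|u\|\le1$. If $j\le m$, then $|x(j)|=|u(j)|\le1$. Let $j>m$. There is $n$ with $p_n<j\le p_{n+1}$. Let $j\mapsto(k,\sigma,\tau,\epsilon,\epsilon')$. There are two cases.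

If $m\le p_k$, nothing is new after $p_k$: by (1), $J_{p_k}\pi_{p_k}x=x$. So $x(j)=\epsilon\,x(\sigma)$. As $\sigma\le p_n<j$, $H(j-1)$ gives $|x(j)|\le\lambda$.

If $m>p_k$, then $\sigma\le p_k<m$, so $x(\sigma)=u(\sigma)$ is prescribed and $|x(\sigma)|\le1$. This gain over the bound $\lambda$ pays for the second term. As $\tau\le p_n<j$, $H(j-1)$ gives $|x(\tau)|\le\lambda$. Also $\pi_{p_k}x=\pi_{p_k}u$ has norm $\le1$, so $H(j-1)$, applied with starting length $p_k$, gives $|(J_{p_k}\pi_{p_k}x)(\tau)|\le\lambda$. Hence $|x(j)|\le1+2b\lambda=\lambda$.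

This proves $H(j)$, and the claim. $\square$

From now on until the end of Section 6, $X$ is the space of the system (4). By Proposition A it is an infinite-dimensional separable space with an NQP basis $(d_i)$, and the basis has all the properties listed in Theorem 1. Only the Schur property is left.

## 5. Skipped blocks behave like $\ell_1$

**Lemma B.** Let $1\le k_1<n_1<k_2<n_2<\dots<k_N<n_N$ and $y_j\in\mathrm{span}(d_i:p_{k_j}<i\le p_{n_j})$. Then
$$\Big\|\sum_{j\le N}y_j\Big\|\ge\frac b\lambda\sum_{j\le N}\|y_j\|.$$

Write $|x|_n=\max_{i\le p_n}|x(i)|$. By (3), $\|x\|\le\lambda|x|_n$ for $x\in\mathrm{span}(d_i:i\le p_n)$. Let $s_0=0$ and $s_j=y_1+\dots+y_j$. We show by induction on $j$ that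
$$|s_j|_{n_j+1}\ge b\sum_{i\le j}|y_i|_{n_i}.\tag{5}$$

**Step 1: the place that sees both parts.** We find a place where $s_{j-1}$ and $y_j$ add up. Choose $\sigma\le p_{k_j}$ with $|s_{j-1}(\sigma)|=|s_{j-1}|_{k_j}$ and $\tau\le p_{n_j}$ with $|y_j(\tau)|=|y_j|_{n_j}$. Since $k_j\le n_j$, for any signs the tuple $(k_j,\sigma,\tau,\epsilon,\epsilon')$ belongs to $T_{n_j}$. Let $\gamma\in(p_{n_j},p_{n_j+1}]$ be its index.

**Step 2: the value there.** We compute $s_j(\gamma)$. As $s_j\in\mathrm{span}(d_i:i\le p_{n_j})=J_{p_{n_j}}(\mathbb R^{p_{n_j}})$ and $\gamma>p_{n_j}$, the value $s_j(\gamma)$ is given by (4) with $x=s_j$. The block $y_j$ is a combination of $d_i$ with $i>p_{k_j}$, so it vanishes on $\{1,\dots,p_{k_j}\}$. This has two consequences. First, $s_j(\sigma)=s_{j-1}(\sigma)$. Second, $\pi_{p_{k_j}}s_j=\pi_{p_{k_j}}s_{j-1}$. Since $s_{j-1}\in\mathrm{span}(d_i:i\le p_{k_j})$ (for $j\ge2$ because $n_{j-1}<k_j$, for $j=1$ because $s_0=0$),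
$$J_{p_{k_j}}\pi_{p_{k_j}}s_j=J_{p_{k_j}}\pi_{p_{k_j}}s_{j-1}=s_{j-1}.$$
So the "new part" of $s_j$ after $p_{k_j}$ is exactly $y_j$, and
$$s_j(\gamma)=\epsilon\,s_{j-1}(\sigma)+\epsilon' b\,y_j(\tau).$$
With suitable signs, and since $\gamma\le p_{n_j+1}$,
$$|s_j|_{n_j+1}\ge|s_{j-1}|_{k_j}+b\,|y_j|_{n_j}.\tag{6}$$

**Step 3: the induction.** For $j=1$, (6) with $s_0=0$ is (5). For $j\ge2$ we have $k_j\ge n_{j-1}+1$, so $|s_{j-1}|_{k_j}\ge|s_{j-1}|_{n_{j-1}+1}$, and (6) together with (5) for $j-1$ gives (5) for $j$. This is where the gaps $n_{j-1}<k_j$ are used: the place that witnesses the size of $s_{j-1}$ lies just beyond $p_{n_{j-1}}$, and it must be available as a $\sigma\le p_{k_j}$ in the next step.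

**Step 4: back to norms.** By (5) for $j=N$ and $|y_j|_{n_j}\ge\|y_j\|/\lambda$,
$$\|s_N\|\ge b\sum_{j\le N}|y_j|_{n_j}\ge\frac b\lambda\sum_{j\le N}\|y_j\|.\qquad\square$$

**Proof of the Schur property.** Suppose $(x_n)\subset X$ is weakly null but does not tend to $0$ in norm. After passing to a subsequence, $\|x_n\|\ge\theta>0$ for all $n$.

**Step 1: approximate by skipped blocks.** Let $\eta=b\theta/(4\lambda)$; then $\eta\le\theta/2$. Recall the basis projections $P_m$. Put $k_1=1$, $N_0=0$. Given $k_j$, the operator $P_{p_{k_j}}$ has finite rank, so $P_{p_{k_j}}x_n\to0$ in norm as $n\to\infty$ (in a finite-dimensional space weak and norm convergence agree). Choose $N_j>N_{j-1}$ with $\|P_{p_{k_j}}x_{N_j}\|\le\eta/2$. Since $P_{p_n}x_{N_j}\to x_{N_j}$ as $n\to\infty$, choose $n_j>k_j$ with $\|x_{N_j}-P_{p_{n_j}}x_{N_j}\|\le\eta/2$. Put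
$$y_j=(P_{p_{n_j}}-P_{p_{k_j}})x_{N_j},\qquad k_{j+1}=n_j+1 .$$
Then $y_j\in\mathrm{span}(d_i:p_{k_j}<i\le p_{n_j})$, $\|x_{N_j}-y_j\|\le\eta$, and $\|y_j\|\ge\theta-\eta\ge\theta/2$.

**Step 2: lower $\ell_1$-estimate.** Apply Lemma B to the blocks $a_jy_j$, for a finitely supported scalar sequence $(a_j)$:
$$\Big\|\sum a_jx_{N_j}\Big\|\ge\frac b\lambda\sum|a_j|\,\|y_j\|-\eta\sum|a_j|\ge\Big(\frac{b\theta}{2\lambda}-\frac{b\theta}{4\lambda}\Big)\sum|a_j|=\frac{b\theta}{4\lambda}\sum|a_j|.$$

**Step 3: contradiction.** By Step 2 the $x_{N_j}$ are linearly independent, so the functional $\sum a_jx_{N_j}\mapsto\sum a_j$ is well defined on their span, and it is bounded by $4\lambda/(b\theta)$. Extend it to $X$ by Hahn–Banach. The extension equals $1$ on every $x_{N_j}$, so $(x_{N_j})$ is not weakly null. This contradiction shows that $X$ is Schur. $\square$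

This completes the proof of Theorem 1: an NQP basis does not force $c_0\hookrightarrow X$.

## 6. Two properties that the example cannot have

Two results may be quoted for this problem; they need some terminology. A *minimal system* is a sequence $(e_i)$ that admits biorthogonal functionals $(e_i^*)\subset X^*$. It is *fundamental* if its span is dense, and *total* if $(e_i^*)$ separates points. Every Schauder basis is a fundamental and total minimal system. For $N\in\mathbb N$ let $\mathcal D^N((e_i))=\{\sum_{i\in E}\frac{k_i}{2^N}e_i:k_i\in\mathbb Z,\ E\text{ finite}\}$.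

**Definition (CQP).** $(e_i)$ has the *coefficient quantization property* if for each $\varepsilon>0$ there is $N$ such that for every $x=\sum_{i\in E}a_ie_i$ with finite support $E$ there is $y\in\mathcal D^N((e_i))$ supported in $E$ with $\|x-y\|\le\varepsilon$.

Now the support matters. The summing basis has the CQP: given $x=\sum_{i\in E}a_id_i$, go through $E$ in increasing order and choose multiples of $2^{-N}$ as coefficients so that at each $i\in E$ the partial sum of the chosen coefficients is within $2^{-N-1}$ of the partial sum of the $a$'s. Between elements of $E$ the partial sums do not change, so the error is at most $2^{-N-1}$.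

**Definition (Elton-unconditional, quasi-greedy).** Let $L((e_i),\delta)\in[1,\infty]$ be the least $L$ such that $\|\sum a_ie_i\|\le1$ and $F\subseteq\{i:|a_i|\ge\delta\}$ imply $\|\sum_{i\in F}a_ie_i\|\le L$. Then $(e_i)$ is *Elton-unconditional* if $L((e_i),\delta)<\infty$ for all $\delta>0$. Let $K((e_i),\delta)$ be the least constant for which the same holds for the single set $F=\{i:|a_i|\ge\delta\}$. Then $(e_i)$ is *quasi-greedy* if $\sup_{\delta>0}K((e_i),\delta)<\infty$.

The summing basis has neither property. The vector $\sum_{i\le2n}(-1)^id_i$ has norm $1$, and its even part has norm $n$, so $L((d_i),1)=\infty$. For quasi-greediness take the coefficients $\frac12$ at the odd places $1,3,\dots,2n-1$ and $-\frac12(1-\frac1n)$ at the even places $2,4,\dots,2n$. The partial sums lie in $[0,1]$, but the part with $|a_i|\ge\frac12$ has norm $n/2$.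

The quoted results are these.

(i) A separable Banach space $X$ has a fundamental, total, normalized minimal system with the CQP if and only if $c_0\hookrightarrow X$.

(ii) If $(e_i)$ is a minimal system with the NQP which is Elton-unconditional (in particular, if it is quasi-greedy), then $(e_i)$ is equivalent to the unit vector basis of $c_0$.

By (i), the space $X$ of Theorem 1 has no fundamental total normalized minimal system with the CQP. By (ii), its NQP basis is not Elton-unconditional, and in particular not quasi-greedy, for otherwise $X$ would be isomorphic to $c_0$.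

## 7. The net constant cannot go below $1/(2K)$

**Proof of Theorem 2(a).** We bound from below the distance from one particular vector, $\frac12e_1$, to $\mathcal F_1$. Let $g\in\mathcal F_1$ and $z=\frac12e_1-g$. Then $e_1^*(z)\in\frac12+\mathbb Z$, so $|e_1^*(z)|\ge\frac12$. With $P_1z=e_1^*(z)e_1$,
$$\tfrac12\le\tfrac12\|e_1\|\le\|P_1z\|\le K\|z\| .$$
So every element of $\mathcal F_1$ is at distance at least $\frac1{2K}$ from $\frac12e_1$, and $r\ge\frac1{2K}$.

In Theorem 1, $\|d_1\|\ge1$, the basis constant is at most $\lambda$, and $\mathcal F_1((d_i))$ is an $r$-net for every $r>\lambda/2$. So the infimum of the admissible $r$ lies in $[\frac1{2\lambda},\frac\lambda2]$, and this tends to $\frac12$ as $\lambda\downarrow1$. $\square$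

## 8. Every separable $\mathcal L_\infty$-space comes from a bounded system

A Banach space is an *$\mathcal L_\infty$-space* if there is a constant $\mu$ such that each finite-dimensional subspace $F$ is contained in a finite-dimensional subspace $E$ whose Banach–Mazur distance to $\ell_\infty^{\dim E}$ is at most $\mu$.

For example, the space $X$ of any $\lambda$-bounded system is $\mathcal L_\infty$; this includes $c_0$. Indeed, by (2), $J_m$ maps $\ell_\infty^m$ onto $X_m=\mathrm{span}(d_1,\dots,d_m)$ with $\|u\|\le\|J_mu\|\le\lambda\|u\|$. Given $F\subset X$ finite-dimensional, let $S$ be a bounded projection of $X$ onto $F$, and let $U=I-S+P_mS$. As $P_m\to I$ uniformly on the unit ball of $F$, we have $\|U-I\|=\|(P_m-I)S\|\le\frac13$ for large $m$. So $U$ is invertible, with $\|U\|\,\|U^{-1}\|\le\frac43\cdot\frac32=2$. Since $Uf=P_mf\in X_m$ for $f\in F$, the space $E=U^{-1}(X_m)$ contains $F$, and its distance to $\ell_\infty^m$ is at most $2\lambda$.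

For the converse direction we quote a structure theorem. By Argyros–Gasparis–Motakis (*On the structure of separable $\mathcal L_\infty$-spaces*, Mathematika 62 (2016)), every infinite-dimensional separable $\mathcal L_\infty$-space is isomorphic to a Bourgain–Delbaen space. That is, there are finite sets $\Gamma_1\subsetneq\Gamma_2\subsetneq\cdots$ with union $\Gamma$ and linear maps $i_q:\ell_\infty(\Gamma_q)\to\ell_\infty(\Gamma)$ with $C=\sup_q\|i_q\|<\infty$ such that, with $r_q$ the restriction to $\Gamma_q$,
$$r_qi_q=\mathrm{id},\qquad i_p=i_qr_qi_p\quad(p<q),\tag{7}$$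
and the space is $\overline{\bigcup_qi_q(\ell_\infty(\Gamma_q))}$. The space of Theorem 1 has this form, with $\Gamma_q=\{1,\dots,p_q\}$ and $i_q=J_{p_q}$: the second identity in (7) is then (1).

**Proof of Theorem 2(b).** An NQP basis passes through isomorphisms, so we may work with the space just described. The only difference from a bounded triangular system is that here extensions are given for the sets $\Gamma_q$, while a triangular system needs one from every initial segment.

**Step 1: the rules.** We may assume $\Gamma_1\ne\emptyset$ (otherwise drop it). Enumerate $\Gamma=\mathbb N$ so that $\Gamma_q=\{1,\dots,p_q\}$. For $2\le j\le p_1$ let $c_j^*=0$. For $p_q<j\le p_{q+1}$ and $u\in\mathbb R^{j-1}$ let $c_j^*(u)=(i_q(u|_{\Gamma_q}))(j)$.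

**Step 2: $J_{p_q}=i_q$.** We check that $x=i_qv$ obeys the rules after $p_q$. We have $\pi_{p_q}x=r_qi_qv=v$. Let $j>p_q$, and let $q'\ge q$ be such that $p_{q'}<j\le p_{q'+1}$. By (7), $x=i_{q'}r_{q'}x$ (for $q'=q$ this is $i_qr_qi_q=i_q$). So $x(j)=(i_{q'}r_{q'}x)(j)=c_j^*(\pi_{j-1}x)$. By uniqueness, $x=J_{p_q}v$.

**Step 3: the other starting lengths.** We bound $\|J_m\|$ when $m$ is not one of the $p_q$. Note $C\ge1$, because $r_qi_q=\mathrm{id}$.

Let $p_q<m<p_{q+1}$ and $u\in\mathbb R^m$. By (1) and Step 2, $J_mu=i_{q+1}(\pi_{p_{q+1}}J_mu)$. The coordinates of $\pi_{p_{q+1}}J_mu$ are $u(j)$ for $j\le m$, and for $m<j\le p_{q+1}$ they are $(i_q(u|_{\Gamma_q}))(j)$, which depends only on $u|_{\Gamma_q}$. So they are bounded by $C\|u\|$, and $\|J_mu\|\le C^2\|u\|$.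

Let $m<p_1$. The rules between $m$ and $p_1$ are zero, so $J_mu=i_1(u,0,\dots,0)$ and $\|J_mu\|\le C\|u\|$.

**Step 4: conclusion.** The system is $C^2$-bounded. By (2) and Step 2, $\mathrm{span}(d_1,\dots,d_{p_q})=J_{p_q}(\mathbb R^{p_q})=i_q(\ell_\infty(\Gamma_q))$. So $\overline{\mathrm{span}}(d_m)=\overline{\bigcup_qi_q(\ell_\infty(\Gamma_q))}$, and Proposition A gives an NQP basis of this space. $\square$

A space is *hereditarily indecomposable* if no closed subspace is the topological direct sum of two infinite-dimensional closed subspaces. By (b), the hereditarily indecomposable $\mathcal L_\infty$-space of Argyros and Haydon (Acta Math. 206 (2011)) has an NQP basis. It contains no unconditional basic sequence, because for an unconditional basic sequence $(u_n)$ the closed span is the direct sum of the closed spans of $(u_{2n})$ and $(u_{2n-1})$. So a space with an NQP basis need not contain any unconditional basic sequence.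

## 9. Embedding an arbitrary separable space

**Proof of Theorem 2(c).** By Bourgain–Pisier (*A construction of $\mathcal L_\infty$-spaces and related Banach spaces*, Bol. Soc. Bras. Mat. 14 (1983)), $Z$ embeds isometrically into a separable $\mathcal L_\infty$-space $Y$ such that $Y/Z$ is Schur. By (b), $Y$ has an NQP basis. If $c_0\hookrightarrow Z$, then clearly $c_0\hookrightarrow Y$.

**Step 1: move the copy of $c_0$ close to $Z$.** Suppose $(y_n)\subset Y$ is equivalent to the unit vector basis of $c_0$, say
$$\alpha\max|a_n|\le\Big\|\sum a_ny_n\Big\|\le\beta\max|a_n|$$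
for finitely supported $(a_n)$, with $\alpha>0$. Then $(y_n)$ is weakly null, so its images in $Y/Z$ are weakly null. As $Y/Z$ is Schur, they tend to $0$ in norm. Hence there are $z_n\in Z$ with $\|y_n-z_n\|\to0$.

**Step 2: perturb.** Choose $n_1<n_2<\cdots$ with $\sum_k\|y_{n_k}-z_{n_k}\|\le\alpha/2$. Then $\|\sum a_ky_{n_k}-\sum a_kz_{n_k}\|\le\frac\alpha2\max|a_k|$, so
$$\tfrac\alpha2\max|a_k|\le\Big\|\sum a_kz_{n_k}\Big\|\le\big(\beta+\tfrac\alpha2\big)\max|a_k| .$$
So $(z_{n_k})\subset Z$ is equivalent to the unit vector basis of $c_0$, and $c_0\hookrightarrow Z$. $\square$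

## 10. In the dual: $\ell_1$ subsequences and the quotient $c_0$

In this section and the next, $(e_i)$ is an NQP basis of $X$, and $\mathcal F_1$ is an $R$-net. Let $K$ be the basis constant. As $e_i^*(x)e_i=P_ix-P_{i-1}x$ (with $P_0=0$) and $\inf\|e_i\|>0$, we have $M:=\sup_i\|e_i^*\|<\infty$.

The proof uses Rosenthal's $\ell_1$-theorem: every bounded sequence in a Banach space has a subsequence that is weakly Cauchy or equivalent to the unit vector basis of $\ell_1$.

**Step 1: elements of $X^{**}$ with prescribed fractional parts.** The net lets us subtract integers so that unbounded sums become bounded. Let $a\in\{0,\frac12\}^{\mathbb N}$. Choose $g_n\in\mathcal F_1$ such that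
$$z_n=\sum_{i\le n}a_ie_i-g_n\qquad\text{has}\qquad\|z_n\|\le R .$$
By weak$^*$ compactness of balls, $(z_n)$ has a weak$^*$ cluster point $z\in X^{**}$. For $n\ge i$ we have $e_i^*(z_n)\in a_i+\mathbb Z$, which is a closed set. So $z(e_i^*)\in a_i+\mathbb Z$ for all $i$.

**Step 2: no subsequence of $(e_i^*)$ is weakly Cauchy.** Given a subsequence $(e_{i_k}^*)$, let $a_{i_k}=0$ for even $k$, $a_{i_k}=\frac12$ for odd $k$, and $a_i=0$ for all other $i$. For the $z$ of Step 1, $z(e_{i_k}^*)$ is an integer for even $k$ and lies in $\frac12+\mathbb Z$ for odd $k$. So $|z(e_{i_k}^*)-z(e_{i_{k+1}}^*)|\ge\frac12$ for all $k$. The scalar sequence $(z(e_{i_k}^*))_k$ is not Cauchy, and $(e_{i_k}^*)$ is not weakly Cauchy.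

**Step 3: $\ell_1$.** Take any subsequence of $(e_i^*)$. It is bounded, and by Step 2 none of its subsequences is weakly Cauchy. By Rosenthal's theorem it has a further subsequence $(e_i^*)_{i\in A}$ equivalent to the unit vector basis of $\ell_1$.

**Step 4: the quotient map.** We show that $c_0$ is a quotient of $X$. For $A$ as in Step 3 let $Qx=(e_i^*(x))_{i\in A}$. Then $Q:X\to\ell_\infty(A)$ is bounded, with $\|Q\|\le M$. It maps $\mathrm{span}(e_i)$ into the finitely supported sequences, so by density it maps $X$ into the closed subspace $c_0(A)$. The adjoint $Q^*:\ell_1(A)\to X^*$ sends the unit vectors to $e_i^*$, $i\in A$. By the choice of $A$ it is an isomorphic embedding. An operator whose adjoint is bounded below is onto. So $Q$ maps $X$ onto $c_0(A)$, which is isometric to $c_0$. $\square$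

One cannot go on from here to a copy of $c_0$ inside $X$: the Schur space of Theorem 1 has the quotient $c_0$ as well. Nor is such a quotient unusual, since $\ell_1$ maps onto every separable Banach space.

## 11. Volumes: the spaces $\ell_\infty^n$ inside $X$

**Definition.** $X$ *contains the $\ell_\infty^n$ uniformly* if for some constant $D$ and all $n$ it has an $n$-dimensional subspace with Banach–Mazur distance at most $D$ to $\ell_\infty^n$. $X$ has *cotype $q<\infty$* if there is $c'>0$ such that, for independent random signs $\epsilon_i$ and all finite families in $X$,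
$$\Big(\mathbb E\Big\|\sum\epsilon_ix_i\Big\|^2\Big)^{1/2}\ge c'\Big(\sum\|x_i\|^q\Big)^{1/q}.$$

For example $\ell_2$ has cotype $2$, with equality and $c'=1$. The space $c_0$ has no finite cotype: for the first $n$ unit vectors the left side is $1$, while the sum on the right is $n^{1/q}$. We use the Maurey–Pisier theorem: if $X$ does not contain the $\ell_\infty^n$ uniformly, then $X$ has cotype $q$ for some $q<\infty$.

The plan is as follows. The net property makes the unit ball of $X_n=\mathrm{span}(e_1,\dots,e_n)$ so large inside a cube that ellipsoids in it have small relative volume, about $n^{-1/2}$ at most. Finite cotype would give ellipsoids of relative volume at least about $n^{1/q-1/2}$, up to logarithms.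

**Step 1: the unit balls $B_n$ are large and sit in a cube.** Let $B_n\subset\mathbb R^n$ be the unit ball of $X_n$ in the coordinates $(e_i^*)_{i\le n}$. If $x\in X_n$, $g\in\mathcal F_1$ and $\|x-g\|\le R$, then $\|x-P_ng\|=\|P_n(x-g)\|\le KR$, and $P_ng$ has integer coordinates. So $\mathbb R^n=\mathbb Z^n+KR\,B_n$. Hence, with $V=KR\,B_n$,
$$1=\mathrm{vol}\,[0,1)^n\le\sum_{w\in\mathbb Z^n}\mathrm{vol}\big([0,1)^n\cap(w+V)\big)=\sum_{w\in\mathbb Z^n}\mathrm{vol}\big(([0,1)^n-w)\cap V\big)=\mathrm{vol}\,V .$$
Together with $|e_i^*(x)|\le M\|x\|$ this gives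
$$\mathrm{vol}(B_n)^{1/n}\ge\frac1{KR},\qquad B_n\subset M[-1,1]^n.\tag{8}$$

**Step 2: ellipsoids in $B_n$ are small.** Let $B_2^n$ be the Euclidean ball. If an ellipsoid $TB_2^n$ is contained in $[-1,1]^n$, then each row of $T$ has Euclidean norm $\le1$, since this norm is the maximum of the corresponding coordinate on $TB_2^n$. By Hadamard's inequality $|\det T|\le1$. So a centered ellipsoid $\mathcal E\subset B_n\subset M[-1,1]^n$ has $\mathrm{vol}\,\mathcal E\le M^n\,\mathrm{vol}\,B_2^n$. Moreover
$$(2\pi)^{n/2}=\int_{\mathbb R^n}e^{-|x|^2/2}dx\ge e^{-n/2}\,\mathrm{vol}(\sqrt n\,B_2^n),$$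
so $\mathrm{vol}(B_2^n)^{1/n}\le c_1n^{-1/2}$ with $c_1=\sqrt{2\pi e}$. With (8), every centered ellipsoid $\mathcal E\subset B_n$ satisfies
$$\Big(\frac{\mathrm{vol}\,\mathcal E}{\mathrm{vol}\,B_n}\Big)^{1/n}\le c_1MKR\,n^{-1/2}.\tag{9}$$

**Step 3: Gaussian cotype.** Suppose from now on that $X$ does not contain the $\ell_\infty^n$ uniformly, and let $q<\infty$ be a cotype of $X$. We replace signs by independent standard Gaussians $g_i$. The sequence $(\epsilon_i|g_i|)$, with signs independent of the $g_i$, has the same law as $(g_i)$. Taking the expectation over the $|g_i|$ inside the convex function $\|\cdot\|^2$, with $\mathbb E|g_i|=\sqrt{2/\pi}$, Jensen's inequality gives $\mathbb E\|\sum g_ix_i\|^2\ge\frac2\pi\,\mathbb E\|\sum\epsilon_ix_i\|^2$. So for some $c>0$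
$$\Big(\mathbb E\Big\|\sum g_ix_i\Big\|^2\Big)^{1/2}\ge c\Big(\sum\|x_i\|^q\Big)^{1/q}.\tag{10}$$

**Step 4: good coordinates.** We quote the theorem of Lewis and Figiel–Tomczak-Jaegermann, together with Pisier's estimate $O(\log n)$ for the $K$-convexity constant of $n$-dimensional spaces (see Pisier, *The Volume of Convex Bodies and Banach Space Geometry*, Chapters 2–3). For $n\ge2$, after a linear change of coordinates $X_n$ becomes $(\mathbb R^n,\|\cdot\|)$, with unit ball $B'$ and dual norm $\|\cdot\|_*$, such that for a standard Gaussian vector $G$ in $\mathbb R^n$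
$$\ell=(\mathbb E\|G\|^2)^{1/2},\quad\ell^*=(\mathbb E\|G\|_*^2)^{1/2}\quad\text{satisfy}\quad\ell\,\ell^*\le c_2\,n\log(1+n),\tag{11}$$
with $c_2$ independent of $n$. The norm is still that of a subspace of $X$, so (10) holds for it.

**Step 5: an upper bound for $\mathrm{vol}\,B'$.** Urysohn's inequality bounds the volume radius of $B'$ by the spherical mean of its support function, which is $\|\cdot\|_*$. In polar coordinates, $\mathbb E\|G\|_*^2=\mathbb E|G|^2\int_{S^{n-1}}\|\theta\|_*^2\,d\sigma(\theta)=n\int_{S^{n-1}}\|\theta\|_*^2\,d\sigma(\theta)$, where $\sigma$ is the normalized surface measure. With the Cauchy–Schwarz inequality,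
$$\Big(\frac{\mathrm{vol}\,B'}{\mathrm{vol}\,B_2^n}\Big)^{1/n}\le\int_{S^{n-1}}\|\theta\|_*\,d\sigma(\theta)\le\frac{\ell^*}{\sqrt n}.\tag{12}$$

**Step 6: cotype makes most directions short.** Choose orthonormal $f_1,\dots,f_n$ successively so that $f_k$ maximizes $\|\cdot\|$ over the Euclidean unit vectors orthogonal to $f_1,\dots,f_{k-1}$. Put $s_k=\|f_k\|$; then $s_1\ge s_2\ge\cdots$, since the sets of competitors decrease. By rotation invariance $G$ has the law of $\sum_{i\le n}g_if_i$. Averaging over $g_{k+1},\dots,g_n$ inside the convex function $\|\cdot\|^2$ does not increase the expectation, so with (10)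
$$\ell\ge\Big(\mathbb E\Big\|\sum_{i\le k}g_if_i\Big\|^2\Big)^{1/2}\ge c\Big(\sum_{i\le k}s_i^q\Big)^{1/q}\ge c\,k^{1/q}s_k .$$
So
$$s_k\le\frac\ell c\,k^{-1/q}\qquad(k\le n).\tag{13}$$

**Step 7: a large ellipsoid in $B'$.** We group the directions dyadically. Let $J=\lfloor\log_2n\rfloor$, let $L_j=\mathrm{span}(f_i:2^j\le i<2^{j+1},\ i\le n)$ for $0\le j\le J$, and let $x_{L_j}$ be the orthogonal projection of $x$ on $L_j$. The vector $x_{L_j}$ is orthogonal to $f_1,\dots,f_{2^j-1}$. So by the choice of $f_{2^j}$, $\|x_{L_j}\|\le s_{2^j}|x_{L_j}|$. With (13) and the Cauchy–Schwarz inequality,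
$$\|x\|\le\sum_{j=0}^Js_{2^j}|x_{L_j}|\le\frac\ell c\sum_{j=0}^J2^{-j/q}|x_{L_j}|\le\frac\ell c\Big((J+1)\sum_{j=0}^J2^{-2j/q}|x_{L_j}|^2\Big)^{1/2}.$$
Hence $B'$ contains the ellipsoid $\mathcal E$ on which the right-hand side is at most $1$. Its semi-axes are $\frac c{\ell\sqrt{J+1}}2^{j/q}$ in the directions $f_i\in L_j$.

For $f_i\in L_j$ we have $2^j\ge i/2$, so the semi-axis in the direction $f_i$ is at least $\frac c{\ell\sqrt{J+1}}(i/2)^{1/q}$. Further, $n!\ge(n/e)^n$, and $J+1\le\log_2(2n)\le2\log_2(1+n)$. Taking the geometric mean of the semi-axes,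
$$\Big(\frac{\mathrm{vol}\,\mathcal E}{\mathrm{vol}\,B_2^n}\Big)^{1/n}\ge\frac{c\,2^{-1/q}(n!)^{1/(qn)}}{\ell\sqrt{J+1}}\ge\frac{c_3\,n^{1/q}}{\ell\sqrt{\log(1+n)}},\tag{14}$$
where $c_3>0$ depends only on $c$ and $q$.

**Step 8: comparison.** Divide (14) by (12) and use (11):
$$\Big(\frac{\mathrm{vol}\,\mathcal E}{\mathrm{vol}\,B'}\Big)^{1/n}\ge\frac{c_3\,n^{1/q}}{\ell\sqrt{\log(1+n)}}\cdot\frac{\sqrt n}{\ell^*}\ge c_4\,n^{\frac1q-\frac12}(\log(1+n))^{-3/2},\qquad c_4=\frac{c_3}{c_2}.$$
The ratio on the left does not change under invertible linear maps. Carry $\mathcal E$ and $B'$ back to the coordinates of Step 1: $B'$ becomes $B_n$, and $\mathcal E$ becomes a centered ellipsoid in $B_n$. So (9) applies and gives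
$$n^{1/q}\le c_5\,(\log(1+n))^{3/2}\qquad\text{for all }n\ge2,$$
with $c_5=c_1MKR/c_4$ independent of $n$. This is false for large $n$. So $X$ contains the $\ell_\infty^n$ uniformly. It then has no finite cotype, since cotype $q$ with constant $c'$, applied to the images of the $n$ unit vectors of $\ell_\infty^n$ under isomorphisms $u$ with $\|u\|\,\|u^{-1}\|\le D$, would give $D\ge c'n^{1/q}$ for all $n$. $\square$

For instance, $\ell_p$ with $1\le p<\infty$ has cotype $\max(p,2)$. So the failure of the NQP found in Section 2 for its unit vector basis occurs for every semi-normalized basis of $\ell_p$.
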